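\title{The least number of pentagons in a $3$-connected pentagulation of an $n$-gon}

\begin{abstract}
A pentagulation of an $n$-gon is a plane graph with one face bounded by a cycle of length $n$ and all other faces bounded by cycles of length five. We show that for every $n\ge 13$ the least number of pentagons in a $3$-connected pentagulation of an $n$-gon is $n+14$. The threshold is sharp: the least number is $n+12$ for $9\le n\le 12$ and $18$ for $n=8$. The upper bounds are explicit constructions. For the lower bounds we triangulate the dual graph, delete the vertex of the $n$-gon, and compare the boundary length of the resulting triangulated disc with the number of its interior vertices.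
\end{abstract}

\section{The problem and the results}

Let $n\ge 3$. A \emph{pentagulation of an $n$-gon} is a connected plane graph all of whose faces are bounded by cycles of length five (\emph{pentagons}), except for one face, which is bounded by a cycle $C$ of length $n$. We view plane graphs on the sphere when convenient and call the face bounded by $C$ the \emph{outer face}. A graph $G$ is \emph{$k$-connected} if it has more than $k$ vertices and remains connected after the removal of any set of at most $k-1$ vertices. Let $\mathrm{Pg}(n)$ be the least number of pentagons in a $3$-connected pentagulation of an $n$-gon.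

Without the connectivity condition few pentagons are needed: gluing $k$ pentagons one at a time along a single edge of the outer cycle fills a $(3k+2)$-gon. Such a graph has vertices of degree two. A $3$-connected graph has none, and we shall see that this alone forces at least $n+6$ pentagons. The dodecahedron, with $n=5$ and eleven pentagons, attains this bound.

The problem of determining $\mathrm{Pg}(n)$ for $n\ge 13$ is posed in \cite{Kab}. The following is known: $\mathrm{Pg}(3)=15$, $\mathrm{Pg}(4)=14$, $\mathrm{Pg}(5)=11$; the values for $3\le n\le 12$ have been determined by computer; and if $n\ge 13$ is written as $n=5k+3l$ with integers $k\ge 1$ and $0\le l\le 4$, then $\mathrm{Pg}(n)\le 2n+k+l$. We prove the following.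

\begin{theorem}\label{thm:main}
$\mathrm{Pg}(n)=n+14$ for every $n\ge 13$.
\end{theorem}

\begin{theorem}\label{thm:small}
$\mathrm{Pg}(n)=n+12$ for $9\le n\le 12$, and $\mathrm{Pg}(8)=18$.
\end{theorem}

Theorem~\ref{thm:main} improves the bound $2n+k+l$, and Theorem~\ref{thm:small} shows that the threshold $13$ cannot be lowered.

\section{Euler's formula and the excess}\label{sec:excess}

Let $G$ be a $3$-connected pentagulation of an $n$-gon with $f$ pentagons. The definition does not forbid loops or parallel edges, but $G$ has none. Every edge lies on a face boundary, which is a cycle of length at least $3$, so no edge is a loop. If two edges were parallel, each side of the closed curve they form would contain a face with at least three vertices on its boundary, hence a vertex other than the two common ends; removing the two ends would then disconnect $G$. So $G$ is simple. Every vertex has degree at least $3$, since otherwise its neighbors would separate it from the rest of the graph. The \emph{excess}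
\[
\varepsilon=\sum_{v\in V(G)}(\deg v-3)\ \ge 0
\]
measures how far $G$ is from being cubic. Counting edges along faces gives $2|E|=5f+n$, and Euler's formula gives $|V|=|E|-f+1$. Hence $\varepsilon=2|E|-3|V|=3f-3-|E|=\frac{f-n}{2}-3$, that is,
\begin{equation}\label{eq:euler}
f=n+6+2\varepsilon .
\end{equation}
In particular $f$ and $n$ have the same parity, and minimizing $f$ means minimizing $\varepsilon$. The values $\mathrm{Pg}(3),\mathrm{Pg}(4),\mathrm{Pg}(5)$ correspond to $\varepsilon=3,2,0$. The bound $2n+k+l$ corresponds to an excess that grows linearly in $n$. Theorem~\ref{thm:main} says that the least excess is $4$ for all $n\ge13$; Theorem~\ref{thm:small} says that it is $3$ for $9\le n\le 12$ and $2$ for $n=8$.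

One picture suggests that the excess need not grow. Draw the $n$-gon as a long thin strip, put a path $x_0x_1x_2\dots$ along its middle, and join the $x_i$ alternately to the upper and to the lower side. Each face along a side has one edge on the side, two joining edges and two edges of the path, so it is a pentagon, and all degrees are $3$. Length is therefore free, and only the two ends of the strip cost excess. Section~\ref{sec:constr} closes each end at the price of excess $2$.

For the lower bound we read \eqref{eq:euler} differently. The $n$ edges of $C$ lie on $n$ different pentagons (because the dual graph is simple, see Section~\ref{sec:dual}), so exactly $6+2\varepsilon$ pentagons share no edge with the outer face. If $\varepsilon\le3$ there are at most twelve such inner pentagons. We show that either the ring of outer pentagons surrounds all inner ones, and then twelve of them are too few to support a ring of length $13$; or $G$ is pinched like the strip, and then each end needs six inner pentagons, which uses up all twelve and fixes the structure so tightly that an excess of $3$ does not suffice.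

\section{Constructions}\label{sec:constr}

All our examples are made by surrounding a small graph with one ring of pentagons. The \emph{outer facial walk} of a connected plane graph is the closed walk along the boundary of its outer face; an edge with the outer face on both sides is traversed twice.

Let $H$ be a connected simple plane graph of minimum degree at least $2$ whose bounded faces are bounded by $5$-cycles, and let its outer facial walk $\omega_0\omega_1\dots\omega_{2n-1}$ (indices modulo $2n$) have even length $2n\ge6$. Surround $H$ by a cycle $C=u_0u_1\dots u_{n-1}$ and join $u_s$ to $\omega_{2s}$ by an edge, called a \emph{spoke}, which enters $\omega_{2s}$ at the place where the walk passes in position $2s$. Call the resulting plane graph $G(H)$; it depends on the choice of $\omega_0$. A \emph{fan} at a vertex $v$ of $H$ is a set of three paths in $G(H)$ from $v$ to $C$ that pairwise share only $v$.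

\begin{lemma}\label{lem:collar}
The graph $G(H)$ is a pentagulation of an $n$-gon with $n+g$ pentagons, where $g$ is the number of bounded faces of $H$. If there is a fan at every vertex of $H$, then $G(H)$ is $3$-connected.
\end{lemma}

\begin{proof}
The spokes cut the region between $H$ and $C$ into $n$ faces with boundary walks $u_s\,\omega_{2s}\,\omega_{2s+1}\,\omega_{2s+2}\,u_{s+1}$. If $\omega_{2s}=\omega_{2s+2}$, then, $H$ being simple, the facial walk would traverse an edge and return along it at once, which happens only at a vertex of degree $1$. So the five vertices are distinct and the face is a pentagon.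

Let $X$ be a set of at most two vertices. If $X\subseteq V(C)$, then $H$ is intact and connected, and every remaining $u_s$ is joined to $H$ by its spoke. Otherwise $X$ contains at most one vertex of $C$, so $C-X$ is connected. For each vertex $v$ of $H-X$, the set $X$ meets at most two paths of the fan at $v$, and the third joins $v$ to $C-X$.
\end{proof}

In the tables below a fan at $v$ is given by three entries. Each entry lists the vertices of $H$ that follow $v$ on the path, and the path ends with a spoke at the last listed vertex; the entry $*$ means a spoke at $v$ itself. Different spokes have different ends on $C$, so it suffices to see that the three entries are disjoint and end at vertices that carry a spoke.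

\subsection*{The case $n\ge13$}
The end of the strip is the following \emph{block} $B$. Take a $13$-cycle $z\,t_1a_1t_2a_2\dots t_6a_6$, inside it a $5$-cycle $y_1\dots y_5$, and the edges $t_iy_i$ for $1\le i\le6$, where $y_6$ means $y_1$. Its bounded faces are seven pentagons: $y_1\dots y_5$, the five faces $t_ia_it_{i+1}y_{i+1}y_i$ $(1\le i\le5)$, and $t_6a_6z\,t_1y_1$. In $B$ the $t_i$ have degree $3$ and the $a_i$ have degree $2$, so the spokes should go to the $a_i$. The odd length $13$ is what lets this alternation continue into the alternation along the middle path.

Let $B'$ be a second copy of $B$, with primed letters, and put $p=n-13\ge0$. Place $B$ and $B'$ in each other's outer face and join $z$ to $z'$ by a path $z=x_0,x_1,\dots,x_p=z'$; for $p=0$ this means identifying $z$ with $z'$. The resulting graph $H$ has fourteen bounded faces, and its outer facial walk has length $13+p+13+p=2n$. Number it by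
\[
\omega_0=z,\qquad \omega_{2i-1}=t_i,\quad \omega_{2i}=a_i\ (1\le i\le 6),\qquad \omega_{13+i}=x_i,\quad \omega_{26+2p-i}=x_{i}\ (0\le i\le p),
\]
so that the positions $14+p,\dots,25+p$ go around $B'$. Embed $B'$ so that these positions read $t_1',a_1',\dots,t_6',a_6'$ if $p$ is odd and $a_6',t_6',\dots,a_1',t_1'$ (the mirror image) if $p$ is even. In both cases the $a_i'$, like the $a_i$, are at even positions and the $t_i'$, like the $t_i$, at odd positions. The two positions $13+i$ and $26+2p-i$ of $x_i$ have opposite parities. So every $a_i$, $a_i'$ and $x_i$ (including $z$ and $z'$) receives exactly one spoke, and no other vertex receives one; see Figure~\ref{fig:strip}. With $a_0=z$ and $y_6=y_1$ the fans are as follows, and the same with primes.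
\[
\begin{array}{l|lll}
a_i\ (1\le i\le5) & * & t_ia_{i-1} & t_{i+1}a_{i+1}\\
a_6 & * & t_6a_5 & z\\
t_i\ (1\le i\le5) & a_{i-1} & a_i & y_iy_{i+1}t_{i+1}a_{i+1}\\
t_6 & a_5 & a_6 & y_1t_1a_1\\
y_1 & t_1a_1 & t_6a_6 & y_2t_2a_2\\
y_i\ (2\le i\le5) & t_ia_i & y_{i-1}t_{i-1}a_{i-1} & y_{i+1}t_{i+1}a_{i+1}\\
z & * & t_1a_1 & a_6\\
x_i\ (0<i<p) & * & x_{i-1} & x_{i+1}
\end{array}
\]
By Lemma~\ref{lem:collar}, $\mathrm{Pg}(n)\le n+14$ for $n\ge13$. The excess $4$ sits at the ends: $y_1,y_1',z,z'$ have degree $4$ when $p>0$, and $z=z'$ has degree $5$ when $p=0$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]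
\foreach \s in {1,-1} {
\begin{scope}[xscale=\s, shift={(-3.5,0)}]
\foreach \k in {0,...,12} {
\draw ({360/13*\k}:1.5) -- ({360/13*(\k+1)}:1.5);
\fill ({360/13*\k}:1.5) circle (1.3pt); }
\foreach \i in {1,...,5} {
\draw ({-14+72*\i}:0.7) -- ({-14+72*(\i-1)}:0.7) -- ({360/13*(2*\i-1)}:1.5);
\fill ({-14+72*\i}:0.7) circle (1.3pt); }
\draw ({360/13*11}:1.5) -- (-14:0.7);
\draw[thick] (3.5,2.3) -- (0,2.3) arc (90:270:2.3) -- (3.5,-2.3);
\foreach \k in {4,6,8} {
\draw[dashed] ({360/13*\k}:1.5) -- ({360/13*\k}:2.3);
\fill ({360/13*\k}:2.3) circle (1.3pt); }
\foreach \k/\x/\y in {0/2.2/2.3, 2/0.85/2.3, 10/0.18/-2.3, 12/1.4/-2.3} {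
\draw[dashed] ({360/13*\k}:1.5) -- (\x,\y);
\fill (\x,\y) circle (1.3pt); }
\end{scope} }
\draw (-2,0) -- (2,0);
\foreach \x/\y in {-1/-2.3, 0/2.3, 1/-2.3} {
\draw[dashed] (\x,0) -- (\x,\y);
\fill (\x,0) circle (1.3pt) (\x,\y) circle (1.3pt); }
\begin{scope}[font=\scriptsize]
\node at (-1.83,-0.17) {$z$}; \node at (1.8,-0.17) {$z'$};
\node at (-1,0.2) {$x_1$}; \node at (0,-0.2) {$x_2$}; \node at (1,0.2) {$x_3$};
\node at (-2.0,0.82) {$t_1$}; \node at (-2.45,1.38) {$a_1$};
\node at (-1.95,-0.75) {$a_6$}; \node at (-2.55,-1.43) {$t_6$};
\node at (-3.05,-0.12) {$y_1$};
\end{scope}
\end{tikzpicture}
\caption{A $3$-connected pentagulation of a $17$-gon (thick cycle) with $31$ pentagons: two blocks of seven pentagons joined by a path with four edges, and a ring of seventeen pentagons cut out by the dashed spokes. The only vertices of degree $4$ are $y_1$, $z$ and their mirror images.}\label{fig:strip}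
\end{figure}

\subsection*{The case $8\le n\le12$}
Let $Y$ be a plane graph with outer cycle $y_1\dots y_q$ and pentagonal bounded faces. Let $A(Y)$ be obtained by drawing a cycle $t_1a_1\dots t_qa_q$ around $Y$ and adding the edges $t_iy_i$; this adds the $q$ pentagons $t_ia_it_{i+1}y_{i+1}y_i$ (indices modulo $q$). If every $a_i$ carries a spoke, there are fans at all $a_i,t_i,y_i$:
\[
\begin{array}{l|lll}
a_i & * & t_ia_{i-1} & t_{i+1}a_{i+1}\\
t_i & a_{i-1} & a_i & y_iy_{i+1}t_{i+1}a_{i+1}\\
y_i & t_ia_i & y_{i-1}t_{i-1}a_{i-1} & y_{i+1}t_{i+1}a_{i+1}
\end{array}
\]

For $n=8$ let $Y$ consist of two pentagons sharing an edge, so $q=8$. For $n=9$ let $Y$ consist of three pentagons around a common vertex $c$ of degree $3$, so $q=9$; the entries $y_it_ia_i$ for the three neighbors $y_i$ of $c$ form a fan at $c$. Take $H=A(Y)$ with spokes at the $a_i$. The number of pentagons is $8+8+2=18$ and $9+9+3=21$, respectively.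

For $n=10,11,12$ let $A=A(Y)$ with $Y$ a single pentagon. It has six bounded faces (and $G(A)$ is the dodecahedron). Take two copies $A,A'$, each in the outer face of the other, and form $H$ as follows.
\begin{itemize}
\item $n=10$: identify $a_5$ with $a_5'$. The outer walk has length $20$; take $\omega_0=\omega_{10}=a_5$.
\item $n=11$: add the edge $a_5t_5'$. The outer walk has length $22$; take $\omega_0=\omega_{10}=a_5$, so that $\omega_{11}=\omega_{21}=t_5'$.
\item $n=12$: add a path $t_5\,x\,t_5'$. The outer walk has length $24$; take $\omega_0=\omega_{12}=x$, so that $\omega_1=\omega_{11}=t_5$ and $\omega_{13}=\omega_{23}=t_5'$.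
\end{itemize}
In each case all $a_i,a_i'$ are at even positions, so the fans above exist in both copies. For $n=12$ the two spokes at $x$ and the entry $t_5a_5$ form a fan at $x$. The number of pentagons is $n+12$. This proves the upper bounds in Theorems~\ref{thm:main} and~\ref{thm:small}.

\section{From a pentagulation to a triangulated disc}\label{sec:dual}

Vertices of degree above $3$ make the adjacency of the pentagons irregular. Passing to the dual and triangulating removes the irregularity at the price of turning ``degree five'' into ``degree at least five''; the added edges number exactly $\varepsilon$ and will be accounted for at the end.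

A \emph{disc triangulation} $K$ is a simple $2$-connected plane graph all of whose bounded faces are triangles. Its outer cycle is $\partial K$; vertices of $\partial K$ are \emph{boundary} vertices, the others are \emph{interior}. We write $|K|$ and $|\partial K|$ for numbers of vertices. A \emph{chord} is an edge joining two boundary vertices that is not an edge of $\partial K$; it splits $K$ into two smaller disc triangulations that share only the chord. A disc triangulation without interior vertices is a \emph{triangulated polygon}. We call $K$ \emph{admissible} if its boundary vertices have degree at least $4$ and its interior vertices have degree at least $5$.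

\begin{lemma}\label{lem:polygon}
A disc triangulation $K$ has $3|K|-3-|\partial K|$ edges. Let $P$ be a triangulated polygon.
\begin{enumerate}
\item[(a)] If $|P|\ge4$, then $P$ has a chord and two non-adjacent vertices of degree $2$.
\item[(b)] For every edge of $\partial P$ there is a vertex of degree $2$ that is not an end of it.
\end{enumerate}
In particular $P$ has at least two vertices of degree $2$.
\end{lemma}

\begin{proof}
If $K$ has $t$ triangles, then $3t+|\partial K|=2|E|$ and $|K|-|E|+t=1$; eliminating $t$ gives the formula. For $P$ it gives $2|P|-3$ edges, more than $|P|$ when $|P|\ge4$, so there is a chord. We prove the rest by induction. For a triangle (b) holds, and for $|P|\ge4$ it follows from (a). For (a), a chord splits $P$ into two smaller polygons; by (b) each has a vertex of degree $2$ off the chord. These two vertices have degree $2$ in $P$ and lie on different sides of the chord, so they are not adjacent.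
\end{proof}

Let $G$ be a $3$-connected pentagulation of an $n$-gon with $f$ pentagons and excess $\varepsilon$, and let $D$ be its dual. We use two textbook facts: the dual of a simple $3$-connected plane graph is simple and $3$-connected, and every face of a $2$-connected plane graph is bounded by a cycle. Thus $D$ has a vertex $o$ of degree $n$, for the outer face, and $f$ vertices of degree $5$. Its faces correspond to the vertices of $G$, a vertex of degree $k$ giving a face bounded by a $k$-cycle.

In each face of $D$ of size $k\ge4$ draw $k-3$ non-crossing diagonals that cut it into triangles; if the face is incident with $o$, take the $k-3$ diagonals from $o$. Let $M$ be the set of all diagonals and $D^+=D+M$. Then $|M|=\varepsilon$.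

\begin{lemma}\label{lem:simple}
$D^+$ is simple.
\end{lemma}

\begin{proof}
Let $u,v$ be non-consecutive vertices on the boundary cycle of a face $\varphi$ of $D$. Both $u$--$v$ arcs of that cycle have an inner vertex. Suppose that $uv$ is an edge of $D$, or that $u$ and $v$ lie on a second face $\psi$. Join $u$ to $v$ by a curve inside $\varphi$ and return along the edge $uv$ or inside $\psi$. The two arcs of the cycle lie on different sides of this closed curve, and no edge of $D-\{u,v\}$ crosses it, so $D-\{u,v\}$ is disconnected, contrary to $3$-connectivity. Hence a diagonal is parallel neither to an edge of $D$ nor to a diagonal of another face; diagonals of the same face have different pairs of ends.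
\end{proof}

This lemma and the simplicity of $D$ are, together with $\varepsilon\ge0$, where $3$-connectivity enters the lower bounds. Put $\Delta=D^+-o$. Since $D^+$ contains $D$ as a spanning subgraph, it is $3$-connected, so $\Delta$ is $2$-connected. The neighbors of $o$ in $D^+$, in their cyclic order around $o$, are distinct, and consecutive ones are adjacent; they form a cycle $Z$ bounding the face of $\Delta$ that contained $o$. Taking this face as the outer one, $\Delta$ is a disc triangulation with $\partial\Delta=Z$. Let $\mu(v)$ be the number of edges of $M$ at $v$, put $\tau=\mu(o)$, and let $N$ be the number of interior vertices of $\Delta$. Since $\Delta$ has $f$ vertices, \eqref{eq:euler} gives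
\begin{equation}\label{eq:count}
|Z|=n+\tau,\qquad N=f-|Z|=6+2\varepsilon-\tau .
\end{equation}
A vertex $v\ne o$ has degree $5+\mu(v)$ in $D^+$ and loses one edge in $\Delta$ exactly if it lies on $Z$. So
\begin{equation}\label{eq:deg}
\deg_\Delta z=4+\mu(z)\quad(z\in Z),\qquad \deg_\Delta v=5+\mu(v)\quad(v\text{ interior}),
\end{equation}
and $\Delta$ is admissible. The question has become: how long can the boundary of an admissible disc triangulation with $N$ interior vertices be?

\begin{example}\label{ex:cubic}
Let $\varepsilon=0$. Then $|Z|=n$, all boundary degrees are $4$, and there are six interior vertices, of degree $5$. Assume that $\Delta$ has no chord and that the interior vertices induce a disc triangulation $J$. Each $z\in Z$ has two neighbors on $Z$ and two interior neighbors $w,w'$, and $zww'$ is a face. Its edge $ww'$ lies on $\partial J$, with the face on the outer side, and different $z$ give different faces, hence different edges. So $n\le|\partial J|$. Next let $w\in\partial J$. Its neighbors on $Z$ are consecutive around $w$. If three of them, $z_1,z,z_2$, followed each other, then $wz_1z$ and $wzz_2$ would be faces, $z_1$ and $z_2$ would be the two neighbors of $z$ on $Z$, and $z$ would have degree $3$.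 So $w$ has at most two neighbors on $Z$ and at least three in $J$. By Lemma~\ref{lem:polygon}, $J$ is not a triangulated polygon, so one of its six vertices is interior and $n\le|\partial J|\le5$. For the dodecahedron, $J$ is a $5$-cycle with a vertex joined to all of its vertices.

The two steps, that the second layer is at least as long as the first and that its vertices have degree at least $3$ in $J$, drive the whole proof. The work lies in the two assumptions. Propositions~\ref{prop:chordless} and~\ref{prop:cap} show that they can fail only if $N\ge11$; excess $3$ allows $N=12$, so for Theorem~\ref{thm:main} both failures must be studied.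
\end{example}

\section{The interior graph of a chordless disc}\label{sec:interior}

Throughout this section $K$ is a disc triangulation without chords and with at least one interior vertex, and $J$ is the subgraph induced by the interior vertices, the \emph{interior graph} of $K$. For a vertex $v$ of $K$ let $d_J(v)$ be the number of its neighbors in $J$. No degree condition is assumed until Lemma~\ref{lem:wheel}, because the results will be applied both to $\Delta$ and to pieces of it.

Since $J$ need not be $2$-connected, we recall the block structure of a connected graph with at least two vertices. A \emph{block} is a maximal connected subgraph that has no cut vertex of its own; it is a single edge or $2$-connected. Two blocks share at most one vertex, which is then a cut vertex; a vertex that is not a cut vertex lies in exactly one block; every cycle lies in one block. Joining each block to the cut vertices it contains gives a tree, whose leaves are the \emph{leaf blocks}, those with exactly one cut vertex. If there is a cut vertex, there are at least two leaf blocks.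

\begin{lemma}\label{lem:blocks}
\begin{enumerate}
\item[(a)] The neighbors of $z\in\partial K$, in their order around $z$, form a path whose ends are the two neighbors of $z$ on $\partial K$ and whose inner vertices are interior; there is at least one inner vertex. Thus $\deg_Kz=2+d_J(z)$ and $d_J(z)\ge1$, and the third vertex of the triangle on an edge of $\partial K$ is interior.
\item[(b)] $J$ is connected.
\item[(c)] Every block $B$ of $J$ with at least three vertices is a disc triangulation whose bounded faces are faces of $K$. An interior vertex of $B$ has all its $K$-neighbors in $B$.
\end{enumerate}
\end{lemma}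

\begin{proof}
(a) Consecutive neighbors of $z$ span a triangle with $z$, so the neighbors form a path from one $\partial K$-neighbor $z'$ to the other, $z''$. An inner vertex on $\partial K$ would give a chord. If there were no inner vertex, $zz'z''$ would be a face and $z'z''$, not being a chord, would be an edge of $\partial K$; then $K$ would be this triangle, without interior vertex. The triangle on $zz'$ has the second vertex of the path as its third vertex.

(b) The interior neighbors of one boundary vertex form a path in $J$, and the paths of two consecutive boundary vertices share the third vertex of the triangle on their edge. So all interior vertices with a neighbor on $\partial K$ lie in one component of $J$. Any other component would have no edge to the rest of $K$, which is connected.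

(c) The cycle $\partial K$ lies in the outer face of $J$, and so does every edge of $K$ with an end on $\partial K$, apart from its end in $J$. All other edges of $K$ belong to $J$. So a bounded face of $J$ contains no vertex or edge of $K$ and is a triangular face of $K$. Let $\varphi$ be a bounded face of $B$, take an edge on its boundary, and let $\psi$ be the face of $J$ on the $\varphi$-side of the edge. Then $\psi\subseteq\varphi$, so $\psi$ is bounded, hence a triangular face of $K$. Its boundary is a cycle of $J$ sharing an edge with $B$, so it lies in $B$. As $\varphi$ is connected and does not meet $B$, we get $\varphi=\psi$. An interior vertex of $B$ is surrounded by bounded faces of $B$, which are faces of $K$, so it has no further edges.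
\end{proof}

Suppose now that $|J|\ge2$. Let $W$ be the outer facial walk of $J$ and $r$ its length. A vertex may occur several times on $W$, so edges to $\partial K$ have to be counted per occurrence. A \emph{corner} at $w$ is an occurrence of $w$ on $W$, that is, an angle at $w$ between two edges of $J$ that are consecutive around $w$ (the same edge if $d_J(w)=1$) which opens into the outer face of $J$. There are $r$ corners. Each edge from $w$ to $\partial K$ lies in exactly one corner at $w$, and the edges in a corner $\kappa$ are linearly ordered; let $j(\kappa)$ be their number. If $wz$ is neither the first nor the last edge in $\kappa$, we call $z$ a \emph{middle vertex} of $\kappa$. A corner has $\max(j(\kappa)-2,0)$ middle vertices.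

\begin{lemma}\label{lem:corners}
Let $|J|\ge2$.
\begin{enumerate}
\item[(a)] $j(\kappa)\ge1$ for every corner, and $|\partial K|=\sum_\kappa\,(j(\kappa)-1)$.
\item[(b)] A vertex $z\in\partial K$ is a middle vertex of a corner at $w$ if and only if $w$ is the only interior neighbor of $z$.
\item[(c)] A vertex of $J$ that is not a cut vertex of $J$ has at most one corner.
\item[(d)] $r\le\sum_B|\partial B|+2b$, where $B$ runs over the blocks of $J$ with at least three vertices and $b$ is the number of blocks that are edges.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) An interior vertex $w$ is surrounded by triangles, so a corner at $w$ with $j(\kappa)=0$ would be the angle of a face $ww'w''$ of $K$ with all vertices in $J$. This is a bounded face of $J$, not the outer one. For the formula we match edges of $\partial K$ with pairs of consecutive edges in a corner. The triangle on an edge $zz'$ of $\partial K$ is $zz'w$ with $w\in J$, and $wz,wz'$ are consecutive around $w$, hence consecutive in one corner. Conversely, consecutive edges $wz,wz'$ of a corner span a triangular face, so $zz'$ is an edge; it is not a chord, so it belongs to $\partial K$, and $zz'w$ is the unique triangle on it. A corner contains $j(\kappa)-1$ such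 pairs.

(b) If $wz_1,wz,wz_2$ are consecutive in a corner, then by the proof of (a) the distinct vertices $z_1,z_2$ are the neighbors of $z$ on $\partial K$, and $w$ is both the second and the second-to-last vertex on the path of Lemma~\ref{lem:blocks}(a). So the path is $z_1wz_2$. Conversely, if the path is $z_1wz_2$, then $wz_1z$ and $wzz_2$ are faces, so $wz_1,wz,wz_2$ are consecutive around $w$ and lie in one corner with $wz$ between the other two.

(c) If $v$ has two corners, draw a closed curve that leaves $v$ through one, returns through the other, and otherwise runs in the outer face of $J$. Both sides of it contain an edge of $J$ at $v$, and the other ends of two such edges are separated in $J-v$.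

(d) The walk $W$ traverses an edge once for each side on which the outer face of $J$ lies. By Lemma~\ref{lem:blocks}(c), an edge of a block $B$ with at least three vertices has a triangular face of $J$ on one side if it lies on $\partial B$ and on both sides otherwise.
\end{proof}

The next lemma is the second step of Example~\ref{ex:cubic}, in a form that tolerates one exceptional vertex. The \emph{$5$-wheel} is a $5$-cycle, the \emph{rim}, with a \emph{hub} inside it joined to all five rim vertices.

\begin{lemma}\label{lem:wheel}
Let $|J|\ge2$ and let all interior vertices of $K$ have degree at least $5$. Let $B$ be a block of $J$ and $c$ a vertex of $B$ such that no vertex of $B-c$ is a cut vertex of $J$ and all corners at vertices of $B-c$ have $j(\kappa)\le2$. Then $B$ is a disc triangulation, every vertex of $B-c$ has degree at least $3$ in $B$, and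
\[
|B|\ge6,\qquad|\partial B|\le|B|-1 .
\]
If $|B|=6$, then $B$ is the $5$-wheel.
\end{lemma}

\begin{proof}
A vertex $v$ of $B-c$ has at most one corner, hence at most two neighbors on $\partial K$ and at least three in $J$. These lie in $B$, the only block containing $v$. So $B$ is not an edge, and by Lemma~\ref{lem:blocks}(c) it is a disc triangulation whose interior vertices have degree at least $5$ in $B$. At most one vertex of $B$ has degree $2$, so $B$ is not a triangulated polygon. Thus $B$ has an interior vertex, which gives both inequalities.

Let $|B|=6$. Every interior vertex is adjacent to all other vertices, and $B$ has $15-|\partial B|$ edges by Lemma~\ref{lem:polygon}. With two interior vertices, $|\partial B|=4$ and there would be at least $1+8+4=13>11$ edges. With three, $|\partial B|=3$ and there would be at least $3+9+3=15>12$ edges. So there is one interior vertex, $|\partial B|=5$, and the ten edges are those of the $5$-wheel.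
\end{proof}

\section{How many interior vertices an admissible disc needs}\label{sec:need}

\begin{proposition}\label{prop:chordless}
Let $\Delta$ be an admissible disc triangulation without chords, and $J$ its interior graph.
\begin{enumerate}
\item[(i)] If $J$ has no cut vertex, then $J$ is a disc triangulation of minimum degree at least $3$, and $|\partial\Delta|\le|\partial J|\le|J|-1$.
\item[(ii)] If $J$ has a cut vertex, then $|J|\ge11$; if moreover $|J|\le12$, then $|\partial\Delta|\le12$.
\end{enumerate}
\end{proposition}

\begin{proof}
As $\Delta$ has no vertex of degree $2$, it has an interior vertex. By Lemma~\ref{lem:blocks}(a) every boundary vertex has at least $4-2=2$ interior neighbors. So $|J|\ge2$, and by Lemma~\ref{lem:corners}(b) there is no middle vertex. Hence $j(\kappa)\le2$ for all $r$ corners, and $|\partial\Delta|\le r$ by Lemma~\ref{lem:corners}(a).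

(i) Here $J$ is a single block, and Lemma~\ref{lem:wheel} applies with every choice of $c$. The outer facial walk of $J$ is $\partial J$, so $r=|\partial J|$.

(ii) Lemma~\ref{lem:wheel} applies to each leaf block $B$ with its cut vertex $c$ and gives $|B-c|\ge5$. The sets $B-c$ of different leaf blocks are disjoint and contain no cut vertex, so two leaf blocks give $|J|\ge11$ and three give $|J|\ge16$. Let $|J|\le12$. Then there are exactly two leaf blocks $B_1,B_2$, with cut vertices $c_1,c_2$, and the tree of blocks is a path. If $c_1=c_2$, then $J=B_1\cup B_2$ and $|B_1|+|B_2|=|J|+1\le13$, so Lemma~\ref{lem:corners}(d) gives $r\le(|B_1|-1)+(|B_2|-1)\le11$. If $c_1\ne c_2$, then $B_1$ and $B_2$ are disjoint, so both have six vertices and together they contain all vertices of $J$. Any further block meets $B_i$ at most in $c_i$, so it is the edge $c_1c_2$, and $r\le5+5+2=12$.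
\end{proof}

With a chord, the boundary can be long while the interior stays small, as in the strip. What remains true is that both sides of a chord must contain interior vertices. To use Section~\ref{sec:interior} we cut off chordless pieces.

Let $\Delta$ be admissible with boundary $Z$. The two disc triangulations into which a chord splits $\Delta$ are the \emph{caps} of the chord. A cap is \emph{minimal} if it contains no other cap of any chord. Let $K$ be a minimal cap of a chord $xy$. Then $\partial K$ consists of $xy$ and a path $xz_1\dots z_{m-1}y$ of $Z$ with $m\ge2$ edges. A chord of $K$ would be a chord of $\Delta$, and its cap on the side away from $xy$ would be properly contained in $K$; so $K$ is chordless. All edges of $\Delta$ at a vertex $z_k$ lie in $K$, so $\deg_Kz_k\ge4$. Hence $K$ is not a triangle, and by Lemma~\ref{lem:polygon}(a) it has interior vertices. They are interior in $\Delta$ and have all their edges in $K$, so their degree in $K$ is at least $5$. Let $J_K$ be the interior graph of $K$. Each $z_k$ has at least two neighbors in $J_K$, so $|J_K|\ge2$.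

Only at $x$ and $y$ can $K$ fail to be admissible. Let $xyw_K$ be the triangle of $K$ on $xy$. Its third vertex $w_K\in J_K$ is the \emph{apex} of $K$, and the corner $\kappa_K$ containing the consecutive edges $w_Kx,w_Ky$ is the \emph{apex corner}. A middle vertex has only one interior neighbor, so it is $x$ or $y$. Both are adjacent to $w_K$, so by Lemma~\ref{lem:corners}(b) they can be middle vertices only of a corner at $w_K$, namely the one containing $w_Kx$ and $w_Ky$. Therefore
\begin{equation}\label{eq:apex}
j(\kappa)\le2\ \ (\kappa\ne\kappa_K),\qquad 2\le j(\kappa_K)\le4,\qquad\text{the middle vertices of }\kappa_K\text{ lie in }\{x,y\}.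
\end{equation}

\begin{proposition}\label{prop:cap}
Let $\Delta$ be an admissible disc triangulation. For every minimal cap $K$ we have $|J_K|\ge6$, with equality only if $J_K$ is the $5$-wheel. If $\Delta$ has a chord, it has two minimal caps $K_1,K_2$ without a common face, and at least twelve interior vertices.
\end{proposition}

\begin{proof}
If $J_K$ has no cut vertex, apply Lemma~\ref{lem:wheel} with $B=J_K$ and $c=w_K$. Otherwise there are two leaf blocks, and for one of them, $B$ with cut vertex $c$, we have $w_K\notin B-c$. By \eqref{eq:apex}, Lemma~\ref{lem:wheel} gives $|B|\ge6$, and $J_K$ has a vertex outside $B$, so $|J_K|\ge7$. Each of the two caps of a chord contains a minimal cap. These lie on different sides of the chord, so they share no face and no interior vertex.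
\end{proof}

\section{The lower bounds for $8\le n\le12$}

We return to the triangulation $\Delta$ of Section~\ref{sec:dual}, with interior graph $J$, so $|J|=N$. Suppose that $n\ge 8$ and $\varepsilon\le2$. Then $N\le10$ by \eqref{eq:count}. By Proposition~\ref{prop:cap} there is no chord, and by Proposition~\ref{prop:chordless} the graph $J$ is a disc triangulation of minimum degree at least $3$ with
\begin{equation}\label{eq:small}
n+\tau\le|\partial J|\le N-1=5+2\varepsilon-\tau .
\end{equation}

For $n=8$ and $\varepsilon\le1$ this reads $8\le7$. So $\varepsilon\ge2$ and $f\ge18$.

For $9\le n\le12$ and $\varepsilon\le2$, \eqref{eq:small} forces $n=9$, $\tau=0$, $\varepsilon=2$, $|\partial J|=9$ and $N=10$. So $J$ has exactly one interior vertex $h$. A chord of $J$ would cut off a triangulated polygon not containing $h$; by Lemma~\ref{lem:polygon}(b) this polygon has a vertex of degree $2$ off the chord, which has degree $2$ in $J$. So $J$ is chordless, and Lemma~\ref{lem:blocks}(a), applied to $J$, shows that each of the nine vertices of $\partial J$ is adjacent to $h$. Admissibility does not exclude this, but the number of diagonals does: by \eqref{eq:deg}, $\mu(h)\ge9-5=4>2=|M|$. So $\varepsilon\ge3$ and $f\ge n+12$.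 With Section~\ref{sec:constr} this proves Theorem~\ref{thm:small}.

\section{The lower bound for $n\ge13$}

Let $n\ge13$ and suppose that $\varepsilon\le3$. By \eqref{eq:count}, $N\le12$ and $|Z|\ge13$. If $\Delta$ has no chord, Proposition~\ref{prop:chordless} gives $|Z|\le N-1\le 11$ in case (i) and $|Z|\le12$ in case (ii). So $\Delta$ has a chord.

\subsection*{The extremal situation}
Let $K_1,K_2$ be as in Proposition~\ref{prop:cap}. Then $N=12$, so $|M|=\varepsilon=3$, $\tau=0$ and $|Z|=n$; both $J_{K_i}$ are $5$-wheels, and together they contain all interior vertices of $\Delta$. Counting vertices gives nothing more; we must locate the three diagonals. Here the choice of diagonals from $o$ pays off: $\tau=0$ means that all faces of $D$ at $o$ are triangles, so the edges of $Z$ and the edges from $o$ to $Z$ belong to $D$. A vertex $z\in Z$ has degree $5$ in $D$, with one edge to $o$ and two on $Z$. Call an edge of $\Delta$ \emph{free} if it lies neither in $M$ nor on $Z$. Then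
\begin{equation}\label{eq:free}
\text{every vertex of }Z\text{ is incident with exactly two free edges.}
\end{equation}
We first determine how many free edges go from the ends of a chord into its cap, and then show that each end of the part between the caps needs two diagonals.

\subsection*{The caps}
Let $K$ be $K_1$ or $K_2$, with $x,y,z_k,m$ as in Section~\ref{sec:need}, $J=J_K$, $w=w_K$ and $j=j(\kappa_K)\in\{2,3,4\}$. Let $\alpha$ and $\beta$ be the numbers of free edges from $x$ and from $y$ to $J$.

\begin{lemma}\label{lem:capshape}
We have $m=j+2$. Exactly $j-2$ edges of $M$ have an end in $J$, and they are among $wx,wy$. Moreover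
\[
\{\alpha,\beta\}=\{2,2\}\ \ (j=2),\qquad\{\alpha,\beta\}=\{1,1\}\text{ or }\{0,2\}\ \ (j=3),\qquad\{\alpha,\beta\}=\{0,0\}\ \ (j=4).
\]
\end{lemma}

\begin{proof}
The outer facial walk of $J$ is the rim, so each rim vertex has exactly one corner and the hub has none; $w$ lies on the rim. The hub has degree $5$. A rim vertex other than $w$ has three neighbors in $J$, at most two on $\partial K$ by \eqref{eq:apex}, and degree at least $5$; so its degree is $5$ and its corner has $j(\kappa)=2$. The degree of $w$ is $3+j$. By \eqref{eq:deg}, $\mu(w)=j-2$ and $\mu=0$ on the rest of $J$. Lemma~\ref{lem:corners}(a) gives $m+1=4+(j-1)$.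

Count the $4\cdot 2+j$ edges between $J$ and $\partial K$ from the side of $\partial K$. The $j-2$ middle vertices of $\kappa_K$ lie in $\{x,y\}$ and have $d_J=1$. By Lemma~\ref{lem:corners}(b) the other $4-j$ vertices of $\{x,y\}$ and the $m-1=j+1$ vertices $z_k$ have $d_J\ge2$. The sum of these lower bounds is $(j-2)+2(4-j)+2(j+1)=8+j$, so all of them are attained. In particular $\deg_\Delta z_k=4$ and $\mu(z_k)=0$. All neighbors of $w$ lie in $K$, so the edges of $M$ at $w$ go to $x$ or $y$.

For $j=2$ we have $d_J(x)=d_J(y)=2$ and no edge of $M$. For $j=4$ we have $d_J(x)=d_J(y)=1$ and both $wx,wy$ are in $M$. For $j=3$ the values of $d_J$ at $x,y$ are $1$ and $2$, and one of them is reduced by the edge of $M$ at $w$.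
\end{proof}

\subsection*{The polygon between the caps}
Attach the index $i$ to the data $x,y,w,j,m,\alpha,\beta$ of $K_i$. The edges of $M$ at $w_1$ and at $w_2$ are different, since they join $w_i$ to $Z$. So $(j_1-2)+(j_2-2)\le3$, that is, $j_1+j_2\le7$. If $x_1y_1=x_2y_2$, then $K_1,K_2$ are the two caps of this chord and $n=m_1+m_2=j_1+j_2+4\le11$. So the two chords are different.

Let $K_1'$ be the other cap of $x_1y_1$. It contains $K_2$, and $x_2y_2$ is a chord of $K_1'$, being neither $x_1y_1$ nor an edge of $Z$. This chord splits $K_1'$ into two parts. The part not containing $x_1y_1$ is a cap of $x_2y_2$ in $\Delta$ that does not contain $K_1$, so it is $K_2$; call the other part $R$. All interior vertices of $\Delta$ lie in $J_{K_1}\cup J_{K_2}$, so $R$ is a triangulated polygon. With $\rho=|R|$, the cycle $\partial R$ consists of $x_1y_1$, $x_2y_2$ and $\rho-2$ edges of $Z$. Hence $n=m_1+m_2+\rho-2$, and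
\begin{equation}\label{eq:rho}
\rho=n-2-j_1-j_2\ \ge\ 11-(j_1+j_2)\ \ge\ 4 .
\end{equation}
Call the edges of $R$ not on $Z$ \emph{rungs}; these are $x_1y_1$, $x_2y_2$ and the chords of $R$. A vertex $v$ of $R$ lies in $K_i$ only if $v\in\{x_i,y_i\}$, and $K_i$ is chordless. So the edges of $\Delta$ at $v$ that are not on $Z$ are the rungs at $v$ and, if $v\in\{x_i,y_i\}$, the edges from $v$ to $J_{K_i}$.

By Lemma~\ref{lem:polygon}(a), $R$ has non-adjacent vertices $v,v'$ of degree $2$ in $R$. Such a vertex outside $S=\{x_1,y_1,x_2,y_2\}$ would have only edges on $Z$, contrary to \eqref{eq:free}; so $v,v'\in S$. If one of them were an end of both chords, every vertex of $S$ would be equal or adjacent to it, which fails for the other. So each is an end of exactly one chord, and these chords are different because $v,v'$ are not adjacent. After renaming, $x_1$ and $x_2$ have degree $2$ in $R$, $x_1\notin\{x_2,y_2\}$ and $x_2\notin\{x_1,y_1\}$.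

Let $x_iy_iv_i$ be the unique triangle of $R$ at $x_i$. The edge $x_iv_i$ lies on $\partial R$ and is neither of the two chords, so it lies on $Z$. The edge $c_i=y_iv_i$ does not lie on $\partial R$, since $\rho\ge4$; it is a chord of $R$, hence a rung.

\subsection*{Two diagonals at each end}
Fix $i\in\{1,2\}$. The only rung at $x_i$ is $x_iy_i$, and $x_i$ lies in only one of the caps. So \eqref{eq:free} at $x_i$ says
\begin{equation}\label{eq:xi}
\alpha_i=2\ \text{ if }x_iy_i\in M,\qquad\alpha_i=1\ \text{ if }x_iy_i\notin M .
\end{equation}
In particular $\alpha_i\ge1$, so $j_i\le3$ by Lemma~\ref{lem:capshape}, and \eqref{eq:rho} improves to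
\begin{equation}\label{eq:five}
\rho\ge 11-6=5 .
\end{equation}
Three cases remain. In the first two we exhibit two free edges at $y_i$ other than $c_i$; then $c_i$ is not free by \eqref{eq:free}, and as it is not on $Z$, it lies in $M$.
\begin{itemize}
\item $j_i=2$, $\alpha_i=\beta_i=2$. Then $x_iy_i\in M$ by \eqref{eq:xi}, and two free edges go from $y_i$ to $J_{K_i}$, so $c_i\in M$.
\item $j_i=3$, $\alpha_i=\beta_i=1$. One edge at $w_i$ is in $M$. By \eqref{eq:xi} the edge $x_iy_i$ is free, and one free edge goes from $y_i$ to $J_{K_i}$, so $c_i\in M$.
\item $j_i=3$, $\alpha_i=2$, $\beta_i=0$. One edge at $w_i$ is in $M$, and $x_iy_i\in M$ by \eqref{eq:xi}.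
\end{itemize}
So there is a set $M_i\subseteq M$ of two edges, each of which is $x_iy_i$, $c_i$, or an edge from $w_i$ to $Z$. Since $|M|=3$, the sets $M_1$ and $M_2$ share an edge. It is not an edge at $w_i$, because the edges of the other set have no end in $J_{K_i}$. It is not $x_iy_i$, because $x_1y_1\ne x_2y_2$, and these two edges lie on $\partial R$ while $c_1,c_2$ do not. Hence $c_1=c_2$. This chord splits $R$ into two parts. One part is the triangle with third vertex $x_1$, and one part is the triangle with third vertex $x_2\ne x_1$. So these are the two parts and $\rho=4$, contrary to \eqref{eq:five}.

Therefore $\varepsilon\ge4$, and $f\ge n+14$ by \eqref{eq:euler}. With Section~\ref{sec:constr} this proves Theorem~\ref{thm:main}.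

\begin{remark}
The example for $n=12$ in Section~\ref{sec:constr} realizes exactly the configuration excluded in the last step. Its vertices of degree above $3$ are $x,t_5,t_5'$, each of degree $4$ and none on $C$, so $|M|=3$ and $\tau=0$. Let $F_1,\dots,F_4$ be the pentagons around $x$, where $F_1,F_2$ share the edge $xt_5$ and $F_3,F_4$ share the edge $xt_5'$. Then $F_1F_2$ and $F_3F_4$ are free chords of $\Delta$, and the six faces of $A$ and of $A'$ are the two $5$-wheels. Six pentagons of the outer ring lead from $F_1$ around $A$ to $F_2$, so $m_1=5$ and $j_1=3$, and the same holds at the other end. The polygon $R$ is the quadrilateral $F_1F_2F_3F_4$, and the diagonal belonging to $x$ is $c_1=c_2$. The two ends share one diagonal, which is possible because $\rho=n-8=4$; for $n\ge13$ they are too far apart.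
\end{remark}

\begin{thebibliography}{1}
\bibitem{Kab} Mikhail Kabenyuk, \emph{Minimal pentagulations of $n$-gons}, arXiv:2412.09161 (2024).
\end{thebibliography}
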